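# The central limit theorem for ergodic Markov chains under two-sided square summability

## 1. Square-summable forecasts in both time directions

**Theorem 1.** Let $(\xi_n)_{n\in\mathbb Z}$ be a stationary Markov chain on a probability space $(\Omega,\mathcal F,\mathbb P)$ with values in a measurable space $(S,\mathcal A)$. Assume that there is a regular conditional distribution $Q(x,A)=\mathbb P(\xi_1\in A\mid \xi_0=x)$, write $(Qf)(x)=\int_S f(s)\,Q(x,ds)$, let $\pi$ be the law of $\xi_0$, and let $Q^*$ be the adjoint of $Q$ on $\mathbb L^2(\pi)$. Let $f:S\to\mathbb R$ satisfy $\int f^2\,d\pi<\infty$ and $\int f\,d\pi=0$, and put $X_i=f(\xi_i)$, $S_n=\sum_{i=1}^nX_i$. If the chain is ergodic and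
$$\sum_{k\ge1}\|Q^kf\|_\pi^2<\infty\quad\text{and}\quad\sum_{k\ge1}\|(Q^*)^kf\|_\pi^2<\infty,\tag{TM}$$
then $\sigma^2=\lim_n\mathbb E(S_n^2)/n$ exists and
$$\frac{S_n}{\sqrt n}\Rightarrow N(0,\sigma^2).\tag{CLT}$$

Here $\Rightarrow$ is convergence in distribution, and $N(0,0)$ is the unit mass at $0$. The chain is *ergodic* if the only functions with $Q\varphi=\varphi$ are the constants. We write $\mathbb L^2_0(\pi)$ for the set of $f$ allowed above, and $\|\cdot\|$ for the norm of $\mathbb L^2(\mathbb P)$, equivalently of $\mathbb L^2(\pi)$. Whether ergodicity and (TM) imply (CLT) is asked in Magda Peligrad, "On the CLT of additive functionals of Markov chains", arXiv:2003.00085 (2020). The answer is yes.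

The condition reads as follows. Since $Q^kf(\xi_0)=\mathbb E(X_k\mid\xi_0)$, the first half of (TM) says that the forecast of $X_k$ from the present decays, in the sense that its squared norms are summable. Since $(Q^*)^kf(\xi_0)=\mathbb E(X_{-k}\mid\xi_0)$, the second half says the same for the reconstruction of the past value $X_{-k}$. No rate beyond square summability is assumed, and no moment of $f$ beyond the second.

The proof uses less than (TM). For $k\ge0$ put
$$\delta_k=2^{-k}\max\Big\{\Big\|\sum_{j=1}^{2^k}Q^jf\Big\|_\pi^2,\ \Big\|\sum_{j=0}^{2^k-1}(Q^*)^jf\Big\|_\pi^2\Big\},\qquad \sum_{k\ge0}\delta_k<\infty .\tag{D}$$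
Lemma 4 below shows that (TM) implies (D). The full result is the following.

**Theorem 2.** Let the chain be ergodic, $f\in\mathbb L^2_0(\pi)$, and let (D) hold. Then:

(a) $\sigma^2=\lim\mathbb ES_n^2/n$ exists.

(b) For every bounded continuous $h$, $\mathbb E\big|\mathbb E(h(S_n/\sqrt n)\mid\xi_0)-\mathbb Eh(\sigma N)\big|\to0$, where $N\sim N(0,1)$. In particular (CLT) holds, also when $\xi_0$ has any initial law absolutely continuous with respect to $\pi$.

(c) $(S_n^2/n)_n$ is uniformly integrable.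

(d) The finite-dimensional distributions of $(S_{\lfloor nt\rfloor}/\sqrt n)_{0\le t\le1}$ converge to those of $\sigma$ times Brownian motion.

**Proposition 3 (sharpness).** (a) Neither half of (TM) alone suffices: for each half there are ergodic chains satisfying it for which $S_n/\sqrt n$ is not tight. (b) For every sequence $a_k\ge0$ with $a_k\to0$ there are an ergodic reversible chain and $f$ with $\sum_{k\ge1}a_k(\|Q^kf\|_\pi^2+\|(Q^*)^kf\|_\pi^2)<\infty$ for which $S_n/\sqrt n$ is not tight. (c) (D) is strictly weaker than (TM).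

Theorem 1 follows from Lemma 4 and Theorem 2(a),(b). Sections 3 to 11 prove Theorem 2, and Section 12 proves Proposition 3.

**Conventions and textbook facts.** All statements concern laws, so we work on the canonical space $S^{\mathbb Z}$ with the shift $\theta$, an invertible measure-preserving map. Equalities of functions on $S$ are $\pi$-a.e., and ergodicity is read in $\mathbb L^2(\pi)$; the proof of Theorem 2 uses it only for indicator functions. We write
$$\mathcal F_b=\sigma(\xi_j:j\le b),\qquad \mathcal F^c=\sigma(\xi_j:j\ge c),\qquad \mathbb E_b=\mathbb E(\cdot\mid\mathcal F_b).$$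
The Markov property says that $\mathcal F_c$ and $\mathcal F^c$ are conditionally independent given $\xi_c$. Hence, if $U$ is $\mathcal F_c$-measurable and $V$ is $\mathcal F^c$-measurable, both in $\mathbb L^2$, then $\mathbb E(U\mid\mathcal F^c)=\mathbb E(U\mid\xi_c)$, $\mathbb E(V\mid\mathcal F_c)=\mathbb E(V\mid \xi_c)$ and $\mathbb E UV=\mathbb E[\mathbb E(U\mid\xi_c)\mathbb E(V\mid\xi_c)]$. For finite martingales we use:

- Doob: $\mathbb E\max_b|M_b|^2\le4\,\mathbb E|M_{\rm end}|^2$ when $M$ is square integrable, and $\mathbb P(\max_bM_b>1)\le\mathbb EM_{\rm end}$ when $M\ge0$.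
- Burkholder: for $p>1$ and $M$ in $\mathbb L^p$ with $M_0=0$, $\mathbb E\max_b|M_b|^p\le C_p\,\mathbb E\big(\sum_b(M_b-M_{b-1})^2\big)^{p/2}$.
- McLeish's theorem (D. L. McLeish, Ann. Probab. 2 (1974), Thm 2.3): if, for each $n$, $X_{n,1},\dots,X_{n,k_n}$ are martingale differences, $\max_i|X_{n,i}|$ is bounded in $\mathbb L^2$ uniformly in $n$ and tends to $0$ in probability, and $\sum_iX_{n,i}^2\to1$ in probability, then $\sum_iX_{n,i}\Rightarrow N(0,1)$.

## 2. Independent values, Gaussian autoregression, rotations, and a mixture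

*Independent values.* If the $\xi_n$ are i.i.d., then $Qf=Q^*f=0$ for every $f\in\mathbb L_0^2(\pi)$. So (TM) holds, $\sigma^2=\|f\|^2$, and (CLT) is the classical theorem.

*Gaussian autoregression.* Let $0\le\lambda<1$ and let $Z_{n+1}=\lambda Z_n+\sqrt{1-\lambda^2}\,\zeta_{n+1}$ with i.i.d. standard normal $\zeta_n$ and $Z_n\sim N(0,1)$. This chain is reversible, so $Q=Q^*$. For $f(z)=z$ we get $Q^kf=\lambda^kf$, so (TM) holds, and $\sigma^2=1+2\sum_{k\ge1}\lambda^k=\frac{1+\lambda}{1-\lambda}$. Also $\delta_k=2^{-k}\big(\sum_{j=0}^{2^k-1}\lambda^j\big)^2\le2^{-k}(1-\lambda)^{-2}$. Here $S_n$ is Gaussian and (CLT) is immediate. Infinite families of such chains serve below as test cases.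

*Rotation.* Let $\xi_{n+1}=\xi_n+\alpha$ mod $1$ with $\alpha$ irrational. The chain is ergodic, but $\|Q^kf\|=\|f\|$ for all $k$, so (TM) forces $f=0$.

*A mixture.* Let $\xi_n=(\eta,\varepsilon_n)$, where $\eta$ takes the values $1,2$ with probability $\frac12$ each and is independent of the i.i.d. standard normal $\varepsilon_n$, and let $f=\eta\varepsilon$. Then $Qf=Q^*f=0$, so (TM) holds, but $S_n/\sqrt n$ has for every $n$ the law $\frac12N(0,1)+\frac12N(0,4)$. The chain is not ergodic, and ergodicity must therefore enter the proof.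

*Summable forecasts.* Suppose $\sum_k\|Q^kf\|<\infty$. Then $\psi=\sum_{k\ge0}Q^kf$ converges in $\mathbb L^2(\pi)$, $f=\psi-Q\psi$, and
$$S_n=\sum_{i=1}^n\big[\psi(\xi_i)-Q\psi(\xi_{i-1})\big]+Q\psi(\xi_0)-Q\psi(\xi_n).$$
The brackets are stationary ergodic martingale differences, so the ergodic theorem handles their squares and McLeish's theorem applies. Under (TM) the series for $\psi$ need not converge. The natural repair is to sum forecasts only up to the end of a finite block, and this is what we do next.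

## 3. Dyadic blocks and the existence of the variance

**Lemma 4.** (TM) implies (D).

*Proof.* For $a_j\ge0$, Cauchy–Schwarz gives
$$\Big(\sum_{j\le n}a_j\Big)^2\le\sum_{j\le n}j^{1/2}a_j^2\ \sum_{j\le n}j^{-1/2}\le2n^{1/2}\sum_{j\le n}j^{1/2}a_j^2 .$$
Put $n=2^k$, multiply by $2^{-k}$ and sum over $k$:
$$\sum_k2^{-k}\Big(\sum_{j\le2^k}a_j\Big)^2\le2\sum_jj^{1/2}a_j^2\sum_{k:\,2^k\ge j}2^{-k/2}\le8\sum_ja_j^2,$$
because the inner geometric sum is at most $j^{-1/2}/(1-2^{-1/2})\le4j^{-1/2}$. Apply this with $a_j=\|Q^jf\|$ and with $a_j=\|(Q^*)^{j-1}f\|$. $\square$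

From here on, (D) is assumed and the chain is ergodic.

**Definition.** A *block of level $k$* is a set $((i-1)2^k,i2^k]\cap\mathbb Z$ with $i\in\mathbb Z$. Put $Y_I=\sum_{j\in I}X_j$.

For instance, the blocks of level $1$ are $\{1,2\},\{3,4\},\dots$ together with their translates to the left. If $I=(s,s+m]$ has level $k$, so $m=2^k$, then $\mathbb E(Y_I\mid\xi_s)=\sum_{j=1}^mQ^jf(\xi_s)$ and $\mathbb E(Y_I\mid\xi_{s+m})=\sum_{j=0}^{m-1}(Q^*)^jf(\xi_{s+m})$. Hence
$$\|\mathbb E(Y_I\mid\xi_s)\|^2\le m\delta_k,\qquad\|\mathbb E(Y_I\mid\xi_{s+m})\|^2\le m\delta_k.\tag{3.1}$$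
So (D) measures how well a block sum is predicted from either end. A block $I$ of level $k+1$ is always written $I=I_1\cup I_2$ with $I_1=(s,c]$ and $I_2=(c,e]$ of level $k$. Put
$$g_I=\mathbb E(Y_{I_2}\mid\xi_c),\qquad g_I^-=\mathbb E(Y_{I_1}\mid\xi_c).$$
By conditional independence and (3.1),
$$|\mathbb EY_{I_1}Y_{I_2}|=|\mathbb Eg_I^-g_I|\le m\delta_k.\tag{3.2}$$
Since $\mathbb ES_{2^{k+1}}^2=2\mathbb ES_{2^k}^2+2\mathbb EY_{I_1}Y_{I_2}$, we get $|2^{-k-1}\mathbb ES_{2^{k+1}}^2-2^{-k}\mathbb ES_{2^k}^2|\le\delta_k$. As $\sum\delta_k<\infty$, the numbers $2^{-k}\mathbb ES^2_{2^k}$ converge; call the limit $\sigma^2$. Splitting $(0,n]$ by the binary expansion of $n$ and using stationarity and the triangle inequality, we obtain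
$$\|S_n\|\le C_0\sqrt n\qquad(n\ge1).\tag{3.3}$$

## 4. Innovations inside a block

**Definition.** Let $e_k(b)$ be the right end of the level $k$ block containing $b$. The *level $k$ innovation* at $b$ is
$$D_b^{(k)}=\mathbb E_b\Big(\sum_{j=b}^{e_k(b)}X_j\Big)-\mathbb E_{b-1}\Big(\sum_{j=b}^{e_k(b)}X_j\Big).$$

With $\psi=\sum_{i=0}^{e_k(b)-b}Q^if$ this is $\psi(\xi_b)-Q\psi(\xi_{b-1})$. So $D_b^{(k)}$ is a square integrable function of $(\xi_{b-1},\xi_b)$, and $\mathbb E_{b-1}D_b^{(k)}=0$. In the autoregression of Section 2, with $\eta_b=Z_b-\lambda Z_{b-1}$, we have $D_b^{(0)}=\eta_b$, $D_1^{(1)}=(1+\lambda)\eta_1$ and $D_2^{(1)}=\eta_2$.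

If $b\in I=(s,s+m]$, a block of level $k$, then $D_b^{(k)}=\mathbb E_bY_I-\mathbb E_{b-1}Y_I$, because the terms $X_j$ with $j<b$ cancel. Summing over $b\in I$,
$$M_I:=\sum_{b\in I}D_b^{(k)}=Y_I-\mathbb E(Y_I\mid\xi_s).\tag{4.1}$$
The array $(D_b^{(k)})_b$ is stationary under shifts by multiples of $2^k$. By orthogonality, (4.1) and (3.1),
$$s_k^2:=2^{-k}\sum_{b\in I}\mathbb E(D_b^{(k)})^2=2^{-k}\mathbb EM_I^2=2^{-k}\big(\mathbb ES_{2^k}^2-\|\mathbb E(S_{2^k}\mid\xi_0)\|^2\big)\to\sigma^2.\tag{4.2}$$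

Next, how do innovations change from level $k$ to level $k+1$? Let $I$ be a block of level $k+1$ and $b\in I$. If $b\in I_2$, then $Y_{I_1}$ is $\mathcal F_{b-1}$-measurable and cancels, so $D^{(k+1)}_b=D^{(k)}_b$. If $b\in I_1$, then $D_b^{(k+1)}=D_b^{(k)}+n_b$ with
$$n_b=\mathbb E_bY_{I_2}-\mathbb E_{b-1}Y_{I_2}=\mathbb E_bg_I-\mathbb E_{b-1}g_I.$$
Put $n_b=0$ for $b\in I_2$. Then $\mathbb E_{b-1}n_b=0$, and
$$\sum_{b\in I_1}n_b=g_I-\mathbb E_sg_I,\qquad\sum_{b\in I}\mathbb En_b^2\le\|g_I\|^2\le m\delta_k\qquad(m=2^k).\tag{4.3}$$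
In the example, $n_1=\lambda\eta_1$ for $k=0$.

**Definition.** A *window* of $D^{(k)}$ is a block $w$ of level $p\ge k$. With $L=2^p$ its *quadratic variation* is
$$q_w^{(k)}=\frac1L\sum_{b\in w}(D_b^{(k)})^2.$$

By (4.2), $\mathbb Eq_w^{(k)}=s_k^2$. In the autoregression with $k=0$, $q_w^{(0)}$ is the average of $\eta_b^2$ over $w$.

## 5. Where summing norms breaks down

Take $n=R\,2^K$ and $\mathsf M=\sum_{b\le n}D_b^{(K)}$. By (4.1) and (3.1), $S_n-\mathsf M$ is a sum of $R$ terms of norm at most $\sqrt{2^K\delta_K}$, so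
$$\|S_n-\mathsf M\|\le R\sqrt{2^K\delta_K}=\sqrt n\,\sqrt{R\,\delta_K}.$$
The martingale approximates well if $R$ stays fixed, or grows slowly, while $K\to\infty$. McLeish's theorem then asks that $q^{(K)}_w$ be close to a constant for windows of level $K+r$ with $r$ large but essentially fixed. The ergodic theorem does not give this. It controls $q_w^{(k)}$ for *fixed* $k$ as the window grows, and here the level of the innovations grows with the window.

The first thing to try is to start at a fixed level $k_0$, where the ergodic theorem works, and move up to level $K$ on the same window. View $\sqrt{q_w^{(k)}}$ as the Euclidean norm of the vector $(D_b^{(k)}/\sqrt L)_{b\in w}$. By the reverse triangle inequality, and by (4.3) summed over the $L/(2m)$ level $k+1$ blocks in $w$,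
$$\Big\|\sqrt{q_w^{(k+1)}}-\sqrt{q_w^{(k)}}\Big\|\le\Big(\frac1L\sum_{b\in w}\mathbb En_b^2\Big)^{1/2}\le\sqrt{\delta_k/2}\qquad(p\ge k+1).$$
If $\sum_k\sqrt{\delta_k}<\infty$, the total change beyond $k_0$ is small, and this settles the matter once one knows, as Section 8 shows, that for large $k_0$ the limit of $q_w^{(k_0)}$ on growing windows is close to $\sigma^2$.

But (D) gives $\sum\delta_k<\infty$, not $\sum\sqrt{\delta_k}<\infty$, and (TM) does not help. Take independent autoregressive coordinates $Z^{(i)}$, $i\ge1$, with $\lambda_i=1-2^{-i}$, and $f=\sum_ic_iz_i$ with $c_i^2=2^{-i}i^{-2}$. Since $1-\lambda_i^2\ge2^{-i}$,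
$$\sum_{k\ge1}\|Q^kf\|^2=\sum_ic_i^2\frac{\lambda_i^2}{1-\lambda_i^2}\le\sum_ii^{-2}<\infty,$$
and (TM) holds because $Q=Q^*$. Keep only the coordinate $i=k\ge1$. As $\lambda_k^{j}\ge(1-2^{-k})^{2^k}\ge\frac14$ for $j\le2^k$,
$$\delta_k\ge2^{-k}c_k^2\Big(\sum_{j=1}^{2^k}\lambda_k^j\Big)^2\ge2^{-k}\,2^{-k}k^{-2}\,\frac{4^k}{16}=\frac1{16k^2},$$
so $\sum_k\sqrt{\delta_k}=\infty$. Here $S_n$ is Gaussian and (CLT) is trivial, but the argument has stopped. Bounding each change $k\to k+1$ by its size loses too much, and we must use its sign and its cancellations.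

## 6. A convex functional whose first variation nearly vanishes

**Definition.** For $p\ge k$ and $w$ a window of level $p$, let $V_k(p)=\mathbb E\sqrt{1+q_w^{(k)}}$.

By Jensen, $V_k(p)\le\sqrt{1+s_k^2}$, and the defect controls concentration:
$$\mathbb E\Big(\sqrt{1+q_w^{(k)}}-\sqrt{1+s_k^2}\Big)^2=2\sqrt{1+s_k^2}\,\Big(\sqrt{1+s_k^2}-V_k(p)\Big).\tag{6.1}$$
So it suffices to bound $V_K(K+r)$ from *below* by nearly $\sqrt{1+\sigma^2}$. Three facts make this functional suitable.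

*Enlarging the window.* All pairs of adjacent level $p$ windows have the same joint law of their quadratic variations, since shifts by $2^p$ are multiples of $2^k$. With $\Delta(a,b)=\sqrt{(a+b)/2}-\frac12(\sqrt a+\sqrt b)\ge0$ and $w,w'$ adjacent of level $p$,
$$G_k(p):=V_k(p+1)-V_k(p)=\mathbb E\,\Delta\big(1+q_w^{(k)},1+q_{w'}^{(k)}\big)\ge0.\tag{6.2}$$
Enlarging the window gains $G_k(p)$, and $G_k(p)$ measures how much neighbouring windows disagree.

*Raising the level.* The map $v\mapsto\sqrt{1+|v|^2}$ is convex on $\mathbb R^L$ with gradient $v/\sqrt{1+|v|^2}$. Hence, with $\Lambda=(1+q_w^{(k)})^{-1/2}$, passing from $k$ to $k+1$ on $w$ gives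
$$L\,\big(V_{k+1}(p)-V_k(p)\big)\ge\mathbb E\Big[\Lambda\sum_{b\in w}D_b^{(k)}n_b\Big].\tag{6.3}$$

*The first variation with a constant in place of $\Lambda$.* For a constant $\lambda\in[0,1]$, orthogonality, (4.3) and $\mathbb E_sM_{I_1}=0$ give, over the level $k+1$ blocks $I\subset w$,
$$\mathbb E\Big[\lambda\sum_{b\in w}D_b^{(k)}n_b\Big]=\lambda\sum_I\mathbb E[M_{I_1}(g_I-\mathbb E_sg_I)]=\lambda\sum_I\mathbb E[M_{I_1}g_I].$$
Now $g_I$ is a function of $\xi_c$, and $\mathbb E(M_{I_1}\mid\xi_c)=\mathbb E(Y_{I_1}\mid\xi_c)-\mathbb E(\mathbb E(Y_{I_1}\mid\xi_s)\mid\xi_c)$ has norm at most $2\sqrt{m\delta_k}$ by both halves of (3.1). So each term is at most $2m\delta_k$ and the total is at most $L\delta_k$, which is a summable loss per unit length. This is where the backward condition enters.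

The whole difficulty is that $\Lambda$ is not constant. Two features of the computation guide what may replace it. The passage to $g_I$ used martingale orthogonality, which tolerates a multiplier known in the *past*, $\mathcal F_0$-measurable. The smallness of $\mathbb E(M_{I_1}\mid\xi_c)$ tolerates a multiplier known in the *future*, $\mathcal F^c$-measurable. So we replace $\Lambda$ first by the value $\lambda_-$ from the window to the left, and then by the value $\lambda_+$ from the window to the right. The errors are governed by the disagreement of neighbouring windows, that is by $G_k(p)$, and Cauchy–Schwarz against $n_b$ or $g_I$ yields a loss of order $\sqrt{\delta_kG}$. Section 7 makes this precise, and Section 9 shows that the gain $G$ from enlarging the window pays for it.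

**Elementary inequalities.** Let $\tilde\Delta(a,b)=(\sqrt a-\sqrt b)^2/\sqrt{\max(a,b)}$. All arguments are $\ge1$. For example, $\tilde\Delta(4,1)=\frac12$.

- (Δ1) $\Delta\ge\tilde\Delta/8$. With $u=\sqrt{(a+b)/2}$ and $v=\frac12(\sqrt a+\sqrt b)$, $u^2-v^2=\frac14(\sqrt a-\sqrt b)^2$, so $\Delta=(\sqrt a-\sqrt b)^2/(4(u+v))$, and $u+v\le2\sqrt{\max(a,b)}$.
- (Δ2) If $a\ge4b$, then $\tilde\Delta(a,b)\ge\sqrt a/4$, since $\sqrt a-\sqrt b\ge\sqrt a/2$.
- (Δ3) $\tilde\Delta(x,z)\le4(\tilde\Delta(x,y)+\tilde\Delta(y,z))$. Let $M=\max(x,z)$. If $y\le4M$, both denominators on the right are at most $2\sqrt M$, so $\tilde\Delta(x,y)+\tilde\Delta(y,z)\ge\frac{(\sqrt x-\sqrt y)^2+(\sqrt y-\sqrt z)^2}{2\sqrt M}\ge\frac{(\sqrt x-\sqrt z)^2}{4\sqrt M}=\frac14\tilde\Delta(x,z)$. If $y>4M$, then by (Δ2) $\tilde\Delta(x,y)\ge\sqrt y/4\ge\sqrt M/2\ge\frac12\tilde\Delta(x,z)$.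
- (Δ4) $\min(a,28b)\,(a^{-1/2}-b^{-1/2})^2\le28\,\tilde\Delta(a,b)$. The left side is $\min(a,28b)(\sqrt a-\sqrt b)^2/(ab)$. If $a\ge b$, bound it by $28(\sqrt a-\sqrt b)^2/a$ and use $1/a\le1/\sqrt a$. If $a<b$, bound it by $(\sqrt a-\sqrt b)^2/b$ and use $1/b\le1/\sqrt b$.
- (Δ5) If $b\le16a$, then $b\,(a^{-1/2}-b^{-1/2})^2=(\sqrt a-\sqrt b)^2/a\le\min(4\tilde\Delta(a,b),9)$. If $b\ge a$, then $\sqrt b\le4\sqrt a\le4a$, so $1/a\le4/\sqrt b$. If $b<a$, then $1/a\le1/\sqrt a$. Also $(\sqrt{b/a}-1)^2\le9$ because $0<\sqrt{b/a}\le4$.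
- (Δ6) Truncating both arguments to a common interval $[\mathsf b,\mathsf b']\subset[1,\infty)$ does not increase $\tilde\Delta$. For $x<y$, $\tilde\Delta(x,y)=\sqrt y-2\sqrt x+x/\sqrt y$ has $y$-derivative $(y-x)/(2y^{3/2})>0$ and $x$-derivative $-x^{-1/2}+y^{-1/2}<0$. If $x,y$ lie on the same side outside the interval, the truncated values coincide. Otherwise truncation raises $x$ and lowers $y$ without their crossing.

## 7. The key inequality for raising the level

**Proposition 5.** There is $C$, depending only on $\sup_ks_k^2$, such that for all $k\ge0$, $p\ge k+1$, with $\rho=p-k$,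
$$V_{k+1}(p)\ge V_k(p)-C\sqrt{\delta_k}\,\big(\hat G_k(p)+2^{-5\rho}\big)^{1/2}-C\delta_k,\qquad\hat G_k(p)=\sum_{i=0}^{\rho-1}2^{-3i}G_k(p-i).$$

The proof occupies this section. Fix $k,p$; write $m=2^k$, $L=2^p$, $D_b=D_b^{(k)}$, and
$$w^-=(-L,0],\qquad w=(0,L],\qquad w^+=(L,2L],$$
with quadratic variations $q^-,q,q^+$, and $G=G_k(p)$. The constant $C$ may change from line to line and depends only on $\sup_ks_k^2$. Since $D_b$ is a function of $(\xi_{b-1},\xi_b)$, $q^-$ is $\mathcal F_0$-measurable and $q^+$ is $\mathcal F^L$-measurable. Let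
$$\tau=L(1+q^-),\quad\Lambda=(1+q)^{-1/2},\quad\Lambda_b=\mathbb E_b\Lambda,\quad\lambda_\pm=(1+q^\pm)^{-1/2},\quad A_b=\sum_{1\le b'\le b}D_{b'}^2,$$
so $A_L=Lq$ and $\lambda_-\sqrt\tau=\sqrt L$. The letter $I$ runs over the $L/(2m)$ level $k+1$ blocks in $w$, and $s,c,e$ depend on $I$. By (4.3) and (3.1),
$$\sum_{b\in w}\mathbb En_b^2\le\tfrac12L\delta_k,\qquad\sum_I\mathbb Eg_I^2\le\tfrac12L\delta_k.\tag{7.1}$$
By (6.2) and (Δ1), $\mathbb E\tilde\Delta(1+q^-,1+q)\le8G$ and $\mathbb E\tilde\Delta(1+q,1+q^+)\le8G$, hence $\mathbb E\tilde\Delta(1+q^-,1+q^+)\le64G$ by (Δ3).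

All of $D_b,n_b,g_I$ are in $\mathbb L^2$, the clipped versions of $D_b$ below are dominated by $|D_b|$, and $\Lambda,\lambda_\pm\le1$. So all products whose expectations appear are integrable. Since $D_bn_b$ is $\mathcal F_b$-measurable, (6.3) reads
$$L\,(V_{k+1}(p)-V_k(p))\ge\mathbb E\sum_{b\in w}\Lambda_bD_bn_b.\tag{7.2}$$
We must bound the right side below by $-CL\sqrt{\delta_k(\hat G_k(p)+2^{-5\rho})}-CL\delta_k$.

**Step 1: clipping.** *This step splits $D_b$ into a part whose square sum is at most $28\tau$ and a part that lives on a rare event.* No moment beyond the second is available, so we remove jumps that are large compared with what the left window and the path so far predict, and we stop when the path has grown too much. Define recursively for $b\in w$, with $\Gamma_0=0$,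
$$\Theta_b^\circ=4[\tau+A_{b-1}+\Gamma_{b-1}^2],\quad\kappa_b=\mathbb E_{b-1}\big(|D_b|1_{D_b^2>\Theta_b^\circ}\big),\quad\Gamma_b=\sum_{1\le b'\le b}\kappa_{b'},\quad\Theta_b=4[\tau+A_{b-1}+\Gamma_b^2].$$
All four are $\mathcal F_{b-1}$-measurable, and $\Theta_b^\circ\le\Theta_b$. Put
$$D_b^*=D_b1_{D_b^2>\Theta_b^\circ},\qquad D_b^s=D_b-D_b^*.$$
As $\mathbb E_{b-1}D_b=0$, $|\mathbb E_{b-1}D_b^s|=|\mathbb E_{b-1}D_b^*|\le\kappa_b$. Let
$$\beta=\min\{b\in w:A_{b-1}>4\tau\text{ or }\Gamma_b>\sqrt\tau\}\qquad(\beta=L+1\text{ if there is none}).$$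
Then $\{b<\beta\}\in\mathcal F_{b-1}$. Put
$$D_b^c=D_b^s1_{b<\beta},\qquad D_b^a=D_b-D_b^c=D_b1_{b\ge\beta}+D_b^*1_{b<\beta}.$$

To see the rule at work, put $\Gamma=0$ in the formulas and let $\tau=L=4$ and $D_1^2=1$, $D_2^2=30$. Then $\Theta_1^\circ=16$, so $D_1$ is kept. Next $\Theta_2^\circ=20<30$, so $D_2$ is removed. Then $A_2=31>16=4\tau$, so $\beta=3$ and everything from $b=3$ on is removed.

For $b<\beta$, $\Theta_b^\circ\le4(\tau+4\tau+\tau)=24\tau$, so $|D_b^c|\le\sqrt{24\tau}$. If $\beta\ge2$, then $\sum_{b\le\beta-2}D_b^2=A_{\beta-2}\le4\tau$, and the term $b=\beta-1$ contributes at most $24\tau$. Hence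
$$\sum_{b\in w}(D_b^c)^2\le\min(Lq,28\tau).\tag{7.3}$$

Let $J_1=\{q>4(1+q^-)\}=\{A_L>4\tau\}$, $\mathcal K=\{\Gamma_L>\sqrt\tau\}$ and $\mathcal J=J_1\cup\mathcal K$. If some $D_b^*\ne0$, then $Lq\ge D_b^2>4\tau$ and $J_1$ occurs. If $\beta\le L$, then $\mathcal J$ occurs. Hence $D^a\equiv0$ off $\mathcal J$. The event $\mathcal J$ is rare in the following sense.

- (F1) $\mathbb E\sqrt{1+q}\,1_{J_1}\le32G$. On $J_1$, $1+q\ge4(1+q^-)$, so $\Delta(1+q^-,1+q)\ge\sqrt{1+q}/32$ by (Δ1) and (Δ2); now use (6.2).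
- (F2) $\mathbb E\Gamma_L\le2\sqrt L\,\mathbb E\sqrt q\,1_{J_1}\le64\sqrt L\,G$. Indeed $\mathbb E\Gamma_L=\mathbb E\sum_b|D_b^*|$. If $b_1<b_2$ and both $D^*_{b_1},D^*_{b_2}$ are nonzero, then $D_{b_2}^2>\Theta_{b_2}^\circ\ge4A_{b_2-1}\ge4D_{b_1}^2$. So the nonzero moduli at least double from one to the next, and $\sum_b|D_b^*|\le2\max_b|D_b^*|\le2\sqrt{A_L}\,1_{J_1}$.
- (F3) $\mathbb E\sqrt{1+q^-}\,1_{\mathcal K}\le\mathbb E[\sqrt{1+q^-}\,\Gamma_L/\sqrt\tau]=\mathbb E\Gamma_L/\sqrt L\le64G$.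
- (F4) $\mathbb E(\sqrt{1+q}+\sqrt{1+q^-})1_{\mathcal J}\le CG$. On $J_1$, $1+q^-\le1+q$ and (F1) applies. On $\mathcal K\setminus J_1$, $1+q\le5(1+q^-)$ and (F3) applies.

**Step 2: the part with $D^a$.** *This step discards the rare part of (7.2).* Since $q\ge A_b/L$ and $A_b$ is $\mathcal F_b$-measurable, $\Lambda_b^2\le L/(L+A_b)$. Comparing a sum with an integral and using $\log x\le\sqrt x$,
$$\sum_b\Lambda_b^2(D_b^a)^2\le1_{\mathcal J}\,L\sum_b\frac{A_b-A_{b-1}}{L+A_b}\le1_{\mathcal J}\,L\log(1+q)\le1_{\mathcal J}\,L\sqrt{1+q}.$$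
By (F4), (7.1) and Cauchy–Schwarz, $|\mathbb E\sum_b\Lambda_bD_b^an_b|\le CL\sqrt{\delta_kG}$.

**Step 3: from $\Lambda_b$ to the past value $\lambda_-$.** *This step makes the multiplier $\mathcal F_0$-measurable.* By conditional Jensen, $(\Lambda_b-\lambda_-)^2\le\mathbb E_b(\Lambda-\lambda_-)^2$. As $D_b^c$ is $\mathcal F_b$-measurable, (7.3) and (Δ4) with $a=1+q$, $b=1+q^-$ give
$$\mathbb E\sum_b(\Lambda_b-\lambda_-)^2(D_b^c)^2\le\mathbb E\big[(\Lambda-\lambda_-)^2\min(Lq,28\tau)\big]\le28L\,\mathbb E\tilde\Delta(1+q,1+q^-)\le CLG.$$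
So $|\mathbb E\sum_b(\Lambda_b-\lambda_-)D_b^cn_b|\le CL\sqrt{\delta_kG}$. There remains $\mathbb E[\lambda_-\sum_bD_b^cn_b]$.

**Step 4: from $n_b$ to $g_I$.** *This step uses orthogonality to collect the $n_b$ of each block into $g_I$.* Clipping has destroyed the martingale property of $D_b^c$, so we recenter. For $b\in I_1$ put $y_b=D_b^c-\mathbb E_{b-1}D_b^c$, and
$$N_I=\sum_{b\in I_1}y_b,\qquad K_I=\sum_{b\in I_1}\mathbb E_{b-1}D_b^c,\qquad M_I''=\sum_{b\in I_1}D_b^c=N_I+K_I.$$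
Since $\lambda_-\sqrt\tau=\sqrt L$ and $\tau$ is $\mathcal F_0$-measurable, $\lambda_-D_b^c$ and $\lambda_-y_b$ are bounded. As $\mathbb E_{b-1}n_b=0$, $\mathbb E[\lambda_-D_b^cn_b]=\mathbb E[\lambda_-y_bn_b]$. For $b\ne b'$ in $I_1$, conditioning on $\mathcal F_{\max(b,b')-1}$ gives $\mathbb E[\lambda_-y_bn_{b'}]=0$. So by (4.3)
$$\sum_{b\in I_1}\mathbb E[\lambda_-y_bn_b]=\mathbb E[\lambda_-N_I(g_I-\mathbb E_sg_I)]=\mathbb E[\lambda_-N_Ig_I],$$
the last step because $s\ge0$, so $\lambda_-\mathbb E_sg_I$ is $\mathcal F_s$-measurable, while $\mathbb E_sN_I=0$. Hence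
$$\mathbb E\Big[\lambda_-\sum_bD_b^cn_b\Big]=\sum_I\mathbb E[\lambda_-M_I''g_I]-\sum_I\mathbb E[\lambda_-K_Ig_I].$$
The last sum is small. Put $\varkappa_I=\sum_{b\in I_1,\,b<\beta}\kappa_b$. Then $|K_I|\le\varkappa_I$, and by the definition of $\beta$
$$\sum_I\varkappa_I\le\min(\Gamma_L,\sqrt\tau).\tag{7.4}$$
So $\lambda_-^2\sum_IK_I^2\le\lambda_-^2(\sum_I\varkappa_I)^2\le\lambda_-^2\sqrt\tau\,\Gamma_L\le\sqrt L\,\Gamma_L$. By (F2), (7.1) and Cauchy–Schwarz, $|\sum_I\mathbb E\lambda_-K_Ig_I|\le CL\sqrt{\delta_kG}$.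

**Step 5: inserting a multiplier known in the future.** *This step isolates the term to which the backward condition applies, and chooses the multiplier.* Let $M_I=\sum_{b\in I_1}D_b=Y_{I_1}-\mathbb E(Y_{I_1}\mid\xi_s)$ and $R_I=M_I-M_I''=\sum_{b\in I_1}D_b^a$. (In this section $M_I$ stands for what (4.1) calls $M_{I_1}$.) For any $\mathcal F^c$-measurable $\lambda_{0,I}\in[0,1]$,
$$\mathbb E[\lambda_-M_I''g_I]=\mathbb E[(\lambda_--\lambda_{0,I})M_I''g_I]+\mathbb E[\lambda_{0,I}M_Ig_I]-\mathbb E[\lambda_{0,I}R_Ig_I].\tag{7.5}$$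
Both $\lambda_{0,I}$ and $g_I$ are $\mathcal F^c$-measurable, and $M_I$ is $\mathcal F_c$-measurable. So in the middle term $M_I$ may be replaced by $\mathbb E(M_I\mid\mathcal F^c)=\mathbb E(M_I\mid\xi_c)$, of norm at most $2\sqrt{m\delta_k}$ as computed in Section 6. The middle terms therefore sum to at most $\frac L{2m}\cdot2m\delta_k=L\delta_k$ in modulus.

The obvious multiplier is $\lambda_+$, since $c<L$ makes it $\mathcal F^c$-measurable. But $R_I$ and $\lambda_--\lambda_+$ are not controlled when the left and middle windows are far larger than the right one. We therefore switch the multiplier off when the future predicts such trouble. With $\Theta_*=4[\tau+A_L+\Gamma_L^2]$ let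
$$Z=\underbrace{(\Theta_*/L)^{1/2}1_{\beta\le L}}_{Z^{(1)}}+\underbrace{\sqrt{1+q}\,1_{J_1}}_{Z^{(2)}}+\underbrace{\sqrt{1+q^-}\,1_{\{1+q^->16(1+q^+)\}}}_{Z^{(3)}}.$$
Then $\mathbb EZ\le CG$. Indeed $Z^{(1)}\le2(\sqrt{1+q^-}+\sqrt q+\Gamma_L/\sqrt L)1_{\mathcal J}$ is covered by (F2) and (F4), $Z^{(2)}$ by (F1), and $Z^{(3)}\le4\tilde\Delta(1+q^-,1+q^+)$ by (Δ2). Put
$$\zeta_I=\mathbb E(Z\mid\mathcal F^{c(I)}),\qquad\lambda_{0,I}=\lambda_+1_{\{\zeta_I\le1+q^+\}}.$$
This is $\mathcal F^c$-measurable with values in $[0,1]$, and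
$$\lambda_{0,I}^2\,\mathbb E(Z\mid\mathcal F^c)\le1,\qquad\mathbb P(\exists I:\zeta_I>1+q^+)\le\mathbb P(\exists I:\zeta_I>1)\le\mathbb EZ\le CG.\tag{7.6}$$
For the second statement, the $\sigma$-fields $\mathcal F^c$ increase as $c$ decreases, so $\mathbb E(Z\mid\mathcal F^c)$, $c=L,L-1,\dots,0$, is a nonnegative martingale and Doob's inequality applies.

**Step 6: the terms with $R_I$.** *This step bounds the last terms of (7.5).* A direct bound would need second moments of $R_I$ on a rare event. Instead we factor $|R_I|\le2\sqrt Z\,(\dots)$, where the bracket has small second moment and $Z$ is absorbed by $\lambda_{0,I}$ through (7.6). As $D_b^a=D_b^s1_{b\ge\beta}+D_b^*$, we have $R_I=\hat N_I+\hat K_I+M_I^*$ with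
$$\hat N_I=\sum_{b\in I_1,\,b\ge\beta}(D_b^s-\mathbb E_{b-1}D_b^s),\qquad|\hat K_I|\le\sum_{b\in I_1,\,b\ge\beta}\kappa_b,\qquad M_I^*=\sum_{b\in I_1}D_b^*.$$
Let $\omega_b=(\Theta_b/L)^{-1/4}\le1$. It is $\mathcal F_{b-1}$-measurable and nonincreasing in $b$.

(α) Let
$$H_I=\max_{b\in I_1}\Big|\sum_{b'\in I_1,\,\beta\le b'\le b}\omega_{b'}(D_{b'}^s-\mathbb E_{b'-1}D_{b'}^s)\Big|.$$
Call the inner sums $P_b$, with $P_s=0$. Then
$$\hat N_I=\sum_{b\in I_1}\omega_b^{-1}(P_b-P_{b-1})=\omega_c^{-1}P_c-\sum_{s<b<c}(\omega_{b+1}^{-1}-\omega_b^{-1})P_b.$$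
The weights $\omega_b^{-1}$ are nondecreasing, so $|\hat N_I|\le2\omega_c^{-1}H_I1_{\beta\le c}$. As $\{b\ge\beta\}\in\mathcal F_{b-1}$, $P_b$ is a square integrable martingale, and Doob gives $\sum_I\mathbb EH_I^2\le4\,\mathbb E\sum_{b\ge\beta}\omega_b^2(D_b^s)^2$. We have $4(L+A_{b-1})\le\Theta_b$ and $(D_b^s)^2\le\Theta_b$. So if $D_b^s\ne0$, then $D_b^s=D_b$ and $4(L+A_b)\le5\Theta_b$, whence $\omega_b^2=(L/\Theta_b)^{1/2}\le C\sqrt L/\sqrt{L+A_b}$. Therefore
$$\sum_{b\ge\beta}\omega_b^2(D_b^s)^2\le C\sqrt L\,1_{\beta\le L}\sum_b\frac{A_b-A_{b-1}}{\sqrt{L+A_b}}\le CL\sqrt{1+q}\,1_{\mathcal J},$$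
since the sum is at most $2\sqrt{L+A_L}$. By (F4), $\sum_I\mathbb EH_I^2\le CLG$.

(β) Put $h_I=\sum_{b\in I_1}\omega_b\kappa_b$. As $\omega_b\ge\omega_c$ on $I_1$, $|\hat K_I|\le\omega_c^{-1}h_I1_{\beta\le c}$. Since $\Theta_b\ge4\Gamma_b^2$, $\omega_b\le L^{1/4}\Gamma_b^{-1/2}$ when $\Gamma_b>0$, so
$$\sum_Ih_I\le L^{1/4}\sum_b(\Gamma_b-\Gamma_{b-1})\Gamma_b^{-1/2}1_{\Gamma_b>0}\le2L^{1/4}\Gamma_L^{1/2}.$$
Hence $\sum_I\mathbb Eh_I^2\le\mathbb E(\sum_Ih_I)^2\le4L^{1/2}\,\mathbb E\Gamma_L\le CLG$ by (F2).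

(γ) Put $\omega_b'=((L+A_b)/L)^{-1/4}$, nonincreasing in $b$, and $h_I^*=\sum_{b\in I_1}\omega_b'|D_b^*|$. Then $|M_I^*|\le\omega_c'^{-1}h_I^*1_{J_1}$. As $A_b\ge D_b^2$, $\omega_b'|D_b^*|\le L^{1/4}|D_b^*|^{1/2}$. The nonzero $|D_b^*|$ at least double, so their square roots grow by factors of at least $\sqrt2$, and $\sum_Ih_I^*\le4L^{1/4}A_L^{1/4}1_{J_1}$. Hence $\sum_I\mathbb Eh_I^{*2}\le16L\,\mathbb E\sqrt q\,1_{J_1}\le CLG$.

Since $\omega_c^{-2}1_{\beta\le c}=(\Theta_c/L)^{1/2}1_{\beta\le c}\le Z^{(1)}$ and $\omega_c'^{-2}1_{J_1}\le\sqrt{1+q}\,1_{J_1}=Z^{(2)}$, we obtain $|R_I|\le2\sqrt Z\,(H_I+h_I+h_I^*)$. Conditional Cauchy–Schwarz and (7.6) give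
$$\lambda_{0,I}^2\big(\mathbb E(|R_I|\mid\mathcal F^c)\big)^2\le C\,\mathbb E(H_I^2+h_I^2+h_I^{*2}\mid\mathcal F^c)\;\lambda_{0,I}^2\,\mathbb E(Z\mid\mathcal F^c)\le C\,\mathbb E(H_I^2+h_I^2+h_I^{*2}\mid\mathcal F^c).$$
Since $g_I$ and $\lambda_{0,I}$ are $\mathcal F^c$-measurable,
$$\Big|\sum_I\mathbb E\lambda_{0,I}R_Ig_I\Big|\le\Big(\sum_I\mathbb Eg_I^2\Big)^{1/2}\Big(\sum_I\mathbb E\big[\lambda_{0,I}^2(\mathbb E(|R_I|\mid\mathcal F^c))^2\big]\Big)^{1/2}\le CL\sqrt{\delta_kG}.$$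

**Step 7: the terms with $\lambda_--\lambda_{0,I}$.** *This step bounds the first terms of (7.5), up to a tail quantity $T$.* Let
$$\hat P=\sum_I(M_I'')^2/\tau,\qquad B=234,\qquad T=\mathbb E\big[\sqrt{1+q^-}\,\hat P\,1_{\hat P>B}\big].$$
Since $|D_b^c|\le\sqrt{24\tau}$, $\hat P$ is bounded by a constant depending on $L$ and $m$, so $T<\infty$. We claim
$$\sum_I\mathbb E\Big[\big(\mathbb E(|\lambda_--\lambda_{0,I}|\,|M_I''|\mid\mathcal F^c)\big)^2\Big]\le CL(G+T).\tag{7.7}$$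

*On $\{\zeta_I>1+q^+\}$*, an event in $\mathcal F^c$, $\lambda_{0,I}=0$. By conditional Jensen and $\lambda_-^2\tau=L$, these parts sum to at most
$$\mathbb E\Big[\lambda_-^2\sum_I(M_I'')^2\,1_{\exists I:\,\zeta_I>1+q^+}\Big]=L\,\mathbb E\big[\hat P\,1_{\exists I:\,\zeta_I>1+q^+}\big]\le L(B\cdot CG+T),$$
splitting according to $\hat P\le B$ or not and using (7.6).

*On $\{\zeta_I\le1+q^+\}$*, $\lambda_{0,I}=\lambda_+$. Let $\mathrm{comp}=\{1+q^-\le16(1+q^+)\}$. Off $\mathrm{comp}$ we have $\lambda_-<\lambda_+$, so $|\lambda_--\lambda_+|\le|\lambda_--\lambda_+|1_{\rm comp}+\lambda_+1_{\rm comp^c}$. Use $(x+y)^2\le2x^2+2y^2$. By conditional Jensen and (Δ5) with $a=1+q^+$, $b=1+q^-$, the first part contributes at most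
$$2L\,\mathbb E\big[(1+q^-)(\lambda_--\lambda_+)^21_{\rm comp}\hat P\big]\le2L\big(4B\,\mathbb E\tilde\Delta(1+q^-,1+q^+)+9T\big).$$
For the second part, write $|M_I''|=|M_I''|(1+q^-)^{-1/4}\cdot(1+q^-)^{1/4}$. Conditional Cauchy–Schwarz gives, on $\{\zeta_I\le1+q^+\}$,
$$\lambda_+^2\big(\mathbb E(|M_I''|1_{\rm comp^c}\mid\mathcal F^c)\big)^2\le\mathbb E\big((M_I'')^2(1+q^-)^{-1/2}1_{\rm comp^c}\mid\mathcal F^c\big)\,\lambda_{0,I}^2\,\mathbb E(Z^{(3)}\mid\mathcal F^c),$$
and the last two factors are together at most $1$ by (7.6). So the second part contributes at most $2L\,\mathbb E[\sqrt{1+q^-}\,1_{\rm comp^c}\hat P]\le2L(B\,\mathbb EZ^{(3)}+T)$. As $\mathbb EZ^{(3)}\le CG$ and $\mathbb E\tilde\Delta(1+q^-,1+q^+)\le64G$, (7.7) holds. Cauchy–Schwarz against $g_I$ yields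
$$\Big|\sum_I\mathbb E(\lambda_--\lambda_{0,I})M_I''g_I\Big|\le CL\sqrt{\delta_k(G+T)}.$$

**Step 8: the tail $T$, reduced to sixth powers of block square sums.** *This step uses high moments, which the clipping has made available.* Let $X_I^c=\sum_{b\in I_1}(D_b^c)^2$ and $x_I=\sum_{b\in I_1}y_b^2$. Then $x_I\le2X_I^c+2\sum_{b\in I_1}(\mathbb E_{b-1}D_b^c)^2\le2X_I^c+2\varkappa_I^2$. By (7.4), $\sum_I\varkappa_I^2\le\tau$, and with (7.3), $\sum_Ix_I\le58\tau$. Also $(M_I'')^2\le2N_I^2+2\varkappa_I^2$, so $\hat P\le2\hat P_N+2$ with $\hat P_N=\sum_IN_I^2/\tau$. Write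
$$\sum_IN_I^2=\sum_Ix_I+\mathcal M,\qquad\mathcal M=2\sum_I\sum_{b\in I_1}N_{I,b-1}y_b,\qquad N_{I,b}=\sum_{b'\in I_1,\,b'\le b}y_{b'}.$$
If $\hat P>B=234$, then $\hat P_N>116$, so $\hat P\le3\hat P_N$ and $|\mathcal M|/\tau\ge\hat P_N-58\ge\hat P_N/2\ge58$. Hence
$$\hat P\,1_{\hat P>B}\le\frac{6|\mathcal M|}{\tau}\,1_{|\mathcal M|\ge\tau}\le6\Big(\frac{|\mathcal M|}\tau\Big)^{10}.$$

$\mathcal M$ is the endpoint of a martingale with increments $2N_{I,b-1}y_b$, and $|y_b|\le2\sqrt{24\tau}$ with $\tau$ $\mathcal F_0$-measurable. For $A\in\mathcal F_0$ and $\ell\in\mathbb N$, multiplying this martingale by $1_{A\cap\{\tau\le\ell\}}$ gives a bounded martingale, to which Burkholder's inequality applies. As $A$ and $\ell$ are arbitrary, the inequality holds with $\mathbb E(\cdot\mid\mathcal F_0)$ in place of $\mathbb E$. The same applies to $(N_{I,b})_{b\in I_1}$. With $a_I=\max_{b\in I_1}N_{I,b}^2$,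
$$\mathbb E(|\mathcal M|^{10}\mid\mathcal F_0)\le C\,\mathbb E\Big(\big(\sum_Ia_Ix_I\big)^5\Big|\mathcal F_0\Big)\le C\tau^4\sum_I\mathbb E(x_Ia_I^5\mid\mathcal F_0)\le C\tau^4\sum_I\mathbb E(x_I^6\mid\mathcal F_0).$$
The first inequality is Burkholder with exponent $10$. The second is Jensen, $(\sum a_Ix_I)^5\le(\sum x_I)^4\sum x_Ia_I^5$, with $\sum x_I\le58\tau$. The third is conditional Hölder with exponents $6$ and $6/5$, together with $\mathbb E(a_I^6\mid\mathcal F_0)=\mathbb E(\max_b|N_{I,b}|^{12}\mid\mathcal F_0)\le C\,\mathbb E(x_I^6\mid\mathcal F_0)$, which is Burkholder with exponent $12$. Since $q^-$ and $\tau$ are $\mathcal F_0$-measurable,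
$$T\le C\,\mathbb E\Big[\sqrt{1+q^-}\sum_I\Big(\frac{x_I}\tau\Big)^6\Big]\le C\,\mathbb E\Big[\sqrt{1+q^-}\sum_I\Big(\frac{X_I^c}\tau\Big)^6\Big]+C\,\mathbb E\Big[\sqrt{1+q^-}\sum_I\Big(\frac{\varkappa_I^2}\tau\Big)^6\Big].$$
As $\varkappa_I\le\sqrt\tau$, $(\varkappa_I^2/\tau)^6\le\varkappa_I/\sqrt\tau$. So by (7.4) and (F2) the last term is at most $C\,\mathbb E\Gamma_L/\sqrt L\le CG$.

**Step 9: large blocks force disagreement between nearby windows.** *This step bounds the remaining sum by $\hat G_k(p)+2^{-5\rho}$.* Let $u_I=X_I^c/(28\tau)$. By (7.3), $u_I\le1$ and $\sum_Iu_I\le1$. So at most $2^{i+1}$ of the $u_I$ exceed $2^{-i-1}$, and $\sum_{u_I\le2^{-\rho}}u_I^6\le2^{-5\rho}$. Splitting according to $u_I\in(2^{-i-1},2^{-i}]$,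
$$\sum_Iu_I^6\le\sum_{i=0}^{\rho-1}2^{-6i}\,2^{i+1}\,1_{\mathcal E_i}+2^{-5\rho},\qquad\mathcal E_i=\Big\{\exists I\subset w:\ \sum_{b\in I_1}D_b^2>14\cdot2^{-i}\tau\Big\}.$$

Let $0\le i\le\rho-1$, so $p-i\ge k+1$. On $\mathcal E_i$, the level $p-i$ window $w''\subset w$ containing such an $I$ has
$$q_{w''}^{(k)}\ge2^iL^{-1}\sum_{b\in I_1}D_b^2>14(1+q^-).$$
Put $\mathsf b=1+q^-$. The $2^i$ level $p-i$ windows in $w^-$ have quadratic variations averaging to $q^-$, so at least one of them has $1+q^{(k)}\le\mathsf b$. Join it to $w''$ by a chain of adjacent level $p-i$ windows in $w^-\cup w$, with at most $2^{i+1}$ adjacent pairs, and truncate the values $1+q^{(k)}$ to $[\mathsf b,14\mathsf b]$. By (Δ6) this does not increase $\tilde\Delta$ on any pair. The truncated values start at $\mathsf b$ and end at $14\mathsf b$, so by Cauchy–Schwarz for the increments of the square roots, the sum of $\tilde\Delta$ over the chain is at least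
$$\frac{(\sqrt{14}-1)^2\,\mathsf b}{2^{i+1}\sqrt{14\,\mathsf b}}\ge C^{-1}2^{-i}\sqrt{\mathsf b}.$$
There are $2^{i+1}-1$ adjacent pairs of level $p-i$ windows in $w^-\cup w$, each with $\mathbb E\tilde\Delta\le8G_k(p-i)$. Hence $\mathbb E\sqrt{1+q^-}\,1_{\mathcal E_i}\le C4^iG_k(p-i)$. Since $2^{-6i}2^{i+1}4^i=2\cdot2^{-3i}$ and $\mathbb E\sqrt{1+q^-}\le\sqrt{1+s_k^2}$,
$$T\le CG+C\sum_{i=0}^{\rho-1}2^{-3i}G_k(p-i)+C2^{-5\rho}\le C\big(\hat G_k(p)+2^{-5\rho}\big).\tag{7.8}$$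

**Step 10: collecting.** *This step adds up the errors.* In (7.2) write $\Lambda_bD_b=\Lambda_bD_b^a+(\Lambda_b-\lambda_-)D_b^c+\lambda_-D_b^c$. By Steps 2 to 7 the right side of (7.2) is at least $-CL\sqrt{\delta_k(G+T)}-CL\delta_k$. Insert (7.8) and $G\le\hat G_k(p)$, and divide by $L$. This proves Proposition 5. $\square$

## 8. Fixed level, growing windows: where ergodicity enters

For fixed $k$ the ergodic theorem for $\theta^{2^k}$ describes $q_w^{(k)}$ on growing windows. The catch is that ergodicity of $\theta$ does not give ergodicity of $\theta^{2^k}$. For example, let $\xi_n=(u_n,\varepsilon_n)$ with $u_{n+1}=1-u_n$, $u_0$ uniform on $\{0,1\}$, independent of i.i.d. standard normal $\varepsilon_n$. This chain is ergodic, but $u_0$ is invariant under $\theta^2$. So the limit of $q_w^{(k)}$ may be random, and we must show that it is nearly constant for large $k$.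

**Lemma 6.** $V_k(\infty):=\lim_{p\to\infty}V_k(p)$ exists and $V_k(\infty)\to\sqrt{1+\sigma^2}$ as $k\to\infty$.

*Proof.* The limit exists since $V_k(p)$ is nondecreasing in $p$ by (6.2) and bounded by $\sqrt{1+s_k^2}$. Let $\mathcal I_j$ be the $\sigma$-field of $\theta^{2^j}$-invariant events.

**Step 1: invariant events are functions of the present.** *We show that each $A\in\mathcal I_j$ is, mod null sets, $\sigma(\xi_c)$-measurable for every $c$, and that $\mathcal I_0$ is trivial.* Approximate $A$ by $B\in\sigma(\xi_{-n},\dots,\xi_n)$ with $\mathbb P(A\triangle B)$ small. By invariance $\mathbb P(A\triangle\theta^{-l2^j}B)=\mathbb P(A\triangle B)$ for all $l\in\mathbb Z$. For $l$ large positive, $\theta^{-l2^j}B\in\mathcal F^c$; for $l$ large negative, it is in $\mathcal F_c$. So $A$ lies in the completions of both. Hence $1_A=\mathbb E(1_A\mid\mathcal F_c)=\mathbb E(1_A\mid\xi_c)$ a.s., by the Markov property. For $j=0$, $1_A=\varphi(\xi_0)$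 for some indicator $\varphi$, and by invariance $1_A=\varphi(\xi_1)$. So $Q\varphi=\varphi$, and $\varphi$ is constant by ergodicity.

**Step 2: conditional variances are nearly constant.** *We show $\|v_j-\mathbb Ev_j\|_1\le2\sum_{i\ge j}\delta_i$ for $v_j=\mathbb E(2^{-j}S_{2^j}^2\mid\mathcal I_j)$.* For $k\ge j$, repeated halving gives
$$S_{2^k}^2=\sum_{I\text{ level }j}Y_I^2+2\sum_{i=j}^{k-1}\ \sum_{I\text{ level }i+1}Y_{I_1}Y_{I_2}\qquad(I\subset(0,2^k]).$$
By invariance, $\mathbb E(Y_I^2\mid\mathcal I_j)=2^jv_j$ for blocks of level $j$. By Step 1, events of $\mathcal I_j$ are $\xi_c$-measurable, so conditional independence given $\xi_c$ yields $\mathbb E(Y_{I_1}Y_{I_2}\mid\mathcal I_j)=\mathbb E(g_I^-g_I\mid\mathcal I_j)$, of $\mathbb L^1$-norm at most $2^i\delta_i$. There are $2^{k-i-1}$ blocks of level $i+1$ in $(0,2^k]$, so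
$$\|\mathbb E(2^{-k}S_{2^k}^2\mid\mathcal I_j)-v_j\|_1\le\sum_{i\ge j}\delta_i.\tag{8.1}$$
For $r\ge0$, $\mathbb E(H\circ\theta^r\mid\mathcal I_j)=\mathbb E(H\mid\mathcal I_j)\circ\theta^r$, because $\theta$ commutes with $\theta^{2^j}$. Moreover $S_{2^k}\circ\theta^r-S_{2^k}$ is a difference of two sums of $r$ terms when $r\le2^k$, so by (3.3) and Cauchy–Schwarz $2^{-k}\|S_{2^k}^2\circ\theta^r-S_{2^k}^2\|_1\le C\sqrt{r2^{-k}}\to0$ as $k\to\infty$. Using (8.1) for $v_j$ and for $v_j\circ\theta^r$, and letting $k\to\infty$, we get $\|v_j-v_j\circ\theta^r\|_1\le2\sum_{i\ge j}\delta_i$. The average of $v_j\circ\theta^r$ over $0\le r<2^j$ is $\theta$-invariant, hence equal to $\mathbb Ev_j$ by Step 1. Averaging over $r$ gives the claim.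

**Step 3: the limit of $q_w^{(k)}$.** *We identify the limit and compare it with $v_k$.* By the ergodic theorem for $\theta^{2^k}$, $q^{(k)}_{(0,2^p]}\to q_\infty$ in $\mathbb L^1$ as $p\to\infty$, where
$$q_\infty=\mathbb E\Big(2^{-k}\sum_{b\le2^k,\,b\ge1}(D_b^{(k)})^2\Big|\mathcal I_k\Big)=2^{-k}\,\mathbb E\big(M_{(0,2^k]}^2\mid\mathcal I_k\big).$$
The cross terms vanish because events of $\mathcal I_k$ are $\mathcal F_0$-measurable mod null sets. By (4.1) and (3.1), $\|M_{(0,2^k]}-S_{2^k}\|^2\le2^k\delta_k$, and $\|M_{(0,2^k]}\|\le\|S_{2^k}\|\le C_02^{k/2}$. So $\|q_\infty-v_k\|_1\le C\sqrt{\delta_k}$. Since $\mathbb Eq_\infty=s_k^2$, also $|\mathbb Ev_k-s_k^2|\le C\sqrt{\delta_k}$, and by Step 2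
$$\mathbb E|q_\infty-s_k^2|\le2C\sqrt{\delta_k}+2\sum_{i\ge k}\delta_i\to0\qquad(k\to\infty).$$
As $x\mapsto\sqrt{1+x}$ is $\frac12$-Lipschitz on $[0,\infty)$, $V_k(\infty)=\mathbb E\sqrt{1+q_\infty}$ and $|V_k(\infty)-\sqrt{1+s_k^2}|\le\frac12\mathbb E|q_\infty-s_k^2|\to0$. Finally $s_k^2\to\sigma^2$. $\square$

## 9. Sliding a window of growing level

Lemma 6 gives good information at a fixed level $k_0$ on very large windows. We need it at level $K$ on windows of level $K+r$. So we raise $k$ from $k_0$ to $K$ in unit steps and, at the same time, let the window level rise by half a unit per step, from $r+\frac{K+k_0}2$ to $K+r$. Raising $k$ costs about $\sqrt{\delta_kG}\le\gamma G+C_\gamma\delta_k$ by Proposition 5. Enlarging the window by half a level gains a fixed fraction of $G$. For small $\gamma$ the gain pays for $\gamma G$, and what remains is $\sum\delta_k$, which is summable. To give meaning to half-levels, and to absorb the lower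 levels that occur in $\hat G_k$, we average over $p$ with smooth weights.

**Proposition 7.** For $w$ of level $K+r$ let $\varepsilon(K,r)=\mathbb E|q_w^{(K)}-\sigma^2|$. There is a constant $C$ with $\limsup_{K\to\infty}\varepsilon(K,r)\le C2^{-r/2}$ for all $r\ge1$.

*Proof.* Fix $k_0$, $r\ge1$ and $K>k_0$; the constants $C,C'$ do not depend on $k_0,r,K$. Let
$$a=\sup_{k\ge k_0}\sqrt{1+s_k^2},\qquad d_k(p)=a-V_k(p)\qquad(k\ge k_0).$$
By Jensen, $0\le d_k\le a$. By (6.2), $d_k(p)=d_k(\infty)+\sum_{p'\ge p}G_k(p')$.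

**Step 1: linearize.** *This makes Proposition 5 additive in $\hat G_k$.* By $2xy\le x^2+y^2$, for any $\gamma\in(0,1]$ and $p\ge k+1$,
$$d_{k+1}(p)\le d_k(p)+\gamma\hat G_k(p)+\gamma2^{-5(p-k)}+C_\gamma\delta_k.\tag{9.1}$$

**Step 2: the weights.** *These follow a centre that moves by $\frac12$ per step.* Let
$$W(x)=\frac{2^x}{1+2^x},\quad P_k=r+\tfrac{K+k}2,\quad\alpha_k(p)=W(p-P_k)-W(p-1-P_k),\quad\eta(x)=W(x)-W(x-\tfrac12),$$
$$\Phi_k=\sum_{p\ge k+1}\alpha_k(p)\,d_k(p),\qquad k_0\le k\le K.$$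
Since $W'(x)=\ln2\,(2^{x/2}+2^{-x/2})^{-2}$, we have $\frac{\ln2}4\,2^{-|x|}\le W'(x)\le(\ln2)\,2^{-|x|}$. Integrating, $\eta(x)\ge C^{-1}2^{-|x|}$ and $\alpha_{k+1}(p)\le C2^{-|p-P_{k+1}|}$. As $P_{k+1}=P_k+\frac12$,
$$\alpha_{k+1}(p'+i)\le C\,2^i\,2^{-|p'-P_k|}\qquad(i\ge0).\tag{9.2}$$

**Step 3: the gain from moving the weights.** *We compare the weights $\alpha_{k+1}$ with $\alpha_k$ at the same $d_k$.* Insert $d_k(p)=d_k(\infty)+\sum_{p'\ge p}G_k(p')$ and exchange sums; the weights telescope: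
$$\Phi_k=d_k(\infty)[1-W(k-P_k)]+\sum_{p'\ge k+1}G_k(p')\,[W(p'-P_k)-W(k-P_k)],$$
$$\sum_{p\ge k+2}\alpha_{k+1}(p)d_k(p)=d_k(\infty)[1-W(k+\tfrac12-P_k)]+\sum_{p'\ge k+2}G_k(p')\,[W(p'-P_k-\tfrac12)-W(k+\tfrac12-P_k)].$$
Since $W$ increases and $d_k(\infty)\ge0$, the first term does not increase. For $p'\ge k+2$ the coefficient of $G_k(p')$ drops by
$$W(p'-P_k)-W(p'-P_k-\tfrac12)+W(k+\tfrac12-P_k)-W(k-P_k)\ge\eta(p'-P_k).$$
For $p'=k+1$ it drops by $W(k+1-P_k)-W(k-P_k)\ge\eta(k+1-P_k)$. So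
$$\sum_{p\ge k+2}\alpha_{k+1}(p)d_k(p)\le\Phi_k-\sum_{p'\ge k+1}\eta(p'-P_k)G_k(p').\tag{9.3}$$

**Step 4: the gain pays for the loss.** *We bound the weighted sums of the error terms in (9.1).* By (9.2), with $p'=p-i$,
$$\gamma\sum_{p\ge k+2}\alpha_{k+1}(p)\hat G_k(p)\le\gamma\sum_{p'\ge k+1}G_k(p')\sum_{i\ge0}2^{-3i}\alpha_{k+1}(p'+i)\le\gamma C'\sum_{p'\ge k+1}\eta(p'-P_k)G_k(p').$$
Take $\gamma=\min(1,1/C')$. Also $\sum_p\alpha_{k+1}(p)\le1$ and
$$\alpha_{k+1}(p)\,2^{-5(p-k)}\le C\,2^{-(P_k-p)}\,2^{-5(p-k)}=C\,2^{-(P_k-k)}\,2^{-4(p-k)}.$$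
Multiply (9.1) by $\alpha_{k+1}(p)$, sum over $p\ge k+2$ and use (9.3):
$$\Phi_{k+1}\le\Phi_k+C2^{-(P_k-k)}+C\delta_k,\qquad P_k-k=r+\tfrac{K-k}2.$$
Summing over $k_0\le k<K$,
$$\Phi_K\le\Phi_{k_0}+C2^{-r}+C\sum_{k\ge k_0}\delta_k.\tag{9.4}$$

**Step 5: reading off both ends.** *We relate $\Phi_K$ to level $K+r$ and $\Phi_{k_0}$ to infinite windows.* As $P_K=K+r$, $\alpha_K(K+r)=W(0)-W(-1)=\frac12-\frac13=\frac16$, so $d_K(K+r)\le6\Phi_K$. Let $K\to\infty$ with $k_0,r$ fixed. Then $P_{k_0}\to\infty$, and the weights $\alpha_{k_0}(\cdot)$, of total mass at most $1$, put vanishing mass on every bounded set of $p$. Hence $\limsup\Phi_{k_0}\le d_{k_0}(\infty)=a-V_{k_0}(\infty)$. Since $a\ge\sqrt{1+\sigma^2}$,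
$$\limsup_K\big[\sqrt{1+\sigma^2}-V_K(K+r)\big]\le6\Big[\sup_{k\ge k_0}\sqrt{1+s_k^2}-V_{k_0}(\infty)+C2^{-r}+C\sum_{k\ge k_0}\delta_k\Big].$$
Let $k_0\to\infty$. By Lemma 6, $s_k^2\to\sigma^2$ and (D), the left side is at most $C2^{-r}$.

**Step 6: from the defect to $\varepsilon(K,r)$.** *This uses (6.1).* Put $q=q_w^{(K)}$ with $w$ of level $K+r$, and $s=s_K$. Factor $q-s^2=(\sqrt{1+q}-\sqrt{1+s^2})(\sqrt{1+q}+\sqrt{1+s^2})$. The second factor has norm at most $2\sqrt{1+s^2}$, so by (6.1)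
$$\mathbb E|q-s^2|\le2\sqrt{1+s^2}\,\Big(2\sqrt{1+s^2}\,\big(\sqrt{1+s^2}-V_K(K+r)\big)\Big)^{1/2}.$$
As $s_K^2\to\sigma^2$, the $\limsup_K$ of the right side is at most $C2^{-r/2}$, and so is that of $\varepsilon(K,r)$. $\square$

## 10. The martingale attached to each $n$

Let $r\ge2$ be even, and for $n\ge2^r$ define $K\ge0$ by $2^{K+r}\le n<2^{K+r+1}$. Put $m=2^K$, $L'=2^{K+r/2}$, $J=\lfloor n/L'\rfloor\ge2^{r/2}$, $n'=JL'$, and $\mathsf M=\sum_{b=1}^{n'}D_b^{(K)}$. We check that $\mathsf M$ is close to $S_n$ and has nearly constant quadratic variation.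

First, $n-n'<L'\le2^{-r/2}n$, and by (4.1) $S_{n'}-\mathsf M=\sum_I\mathbb E(Y_I\mid\xi_{s(I)})$ over the $n'/m$ level $K$ blocks in $(0,n']$. By (3.3) and (3.1), and since $n/m\le2^{r+1}$,
$$\|S_n-\mathsf M\|\le C\sqrt{L'}+\frac{n'}m\sqrt{m\delta_K}\le\sqrt n\,\big(C2^{-r/4}+2^{(r+1)/2}\sqrt{\delta_K}\big).\tag{10.1}$$
Second, $(0,n']$ is tiled by $J$ windows of level $K+r/2$, so
$$\mathbb E\Big|\frac1{n'}\sum_{b\le n'}(D_b^{(K)})^2-\sigma^2\Big|\le\varepsilon(K,r/2).\tag{10.2}$$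
Third, if $b$ lies in the window $w$, then $(D_b^{(K)})^2\le L'q_w^{(K)}$. With $q_w^{(K)}\le\sigma^2+|q_w^{(K)}-\sigma^2|$,
$$\mathbb E\max_{b\le n'}\frac{(D_b^{(K)})^2}{n'}\le\frac1J\,\mathbb E\max_wq_w^{(K)}\le\frac{\sigma^2}J+\frac1J\sum_w\mathbb E|q_w^{(K)}-\sigma^2|\le2^{-r/2}\sigma^2+\varepsilon(K,r/2).\tag{10.3}$$

*Choice of $r$.* For fixed even $r$, as $n\to\infty$ we have $K=\lfloor\log_2n\rfloor-r\to\infty$, $\delta_K\to0$, and $\limsup\varepsilon(K,r/2)\le C2^{-r/4}$ by Proposition 7. So the right sides of (10.1) divided by $\sqrt n$, of (10.2) and of (10.3) have $\limsup_n\le C2^{-r/4}$. Choose $n_2<n_4<\cdots$ with $n_r\ge 2^r$ such that for $n\ge n_r$ these three quantities, with this $r$, are at most $(C+1)2^{-r/4}$, and put $r(n)=r$ for $n_r\le n<n_{r+2}$. Then $r(n)\to\infty$, the three bounds tend to $0$, and $n'/n\to1$. From now on $r=r(n)$ and $K=K(n)$.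

## 11. Proof of Theorem 2, and hence of Theorem 1

**(a) The variance.** *This extends the limit from powers of $2$ to all $n$.* Since $n'$ is a multiple of $2^K$, $\mathbb E\mathsf M^2=n's_K^2$. Here $K\to\infty$: for $n\ge n_{r(n)}$ the right side of (10.2), and also $2^{(r+1)/2}\sqrt{\delta_K}$, were estimated only through $K$ large, so we also require in the choice of $n_r$ that $K\ge r$ and $|s_K^2-\sigma^2|\le2^{-r}$ whenever $n\ge n_r$; this is possible because $K\to\infty$ for fixed $r$. Then $\mathbb E\mathsf M^2/n\to\sigma^2$, and (10.1) gives $\mathbb ES_n^2/n\to\sigma^2$.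

**(b) The conditional CLT.** *We run McLeish's theorem under the chain started at a point.* If $\sigma=0$, then $S_n/\sqrt n\to0$ in $\mathbb L^2$ by (a), and (b) follows. Let $\sigma>0$.

Let $\mathbb P_x$ be the law of $(\xi_j)_{j\ge0}$ started at $x$ and built from the kernel $Q$ by the Ionescu-Tulcea theorem. The law of $(\xi_j)_{j\ge0}$ under $\mathbb P$ is $\int\mathbb P_x\,\pi(dx)$, and $x\mapsto\mathbb E_xH$ is a version of $\mathbb E(H\mid\xi_0=x)$ for every integrable function $H$ of $(\xi_j)_{j\ge0}$. For $b\ge1$, $D_b^{(K)}=\psi(\xi_b)-Q\psi(\xi_{b-1})$ with $\psi=\sum_{i=0}^{e_K(b)-b}Q^if\in\mathbb L^2(\pi)$, where we fix versions. Every $\mathbb P$-a.s. statement about $(\xi_j)_{j\ge0}$ holds $\mathbb P_x$-a.s. for $\pi$-a.e. $x$. In particular $\int|\psi|\,dQ(\xi_{b-1},\cdot)<\infty$ and $Q\psi(\xi_{b-1})=\int\psi\,dQ(\xi_{b-1},\cdot)$ hold $\mathbb P_x$-a.s., and $\mathbb E_x(D_b^{(K)})^2<\infty$. Under $\mathbb P_x$ the conditional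 law of $\xi_b$ given $\xi_0,\dots,\xi_{b-1}$ is $Q(\xi_{b-1},\cdot)$. There are countably many pairs $(K,b)$. So for $\pi$-a.e. $x$ all sequences $(D_b^{(K)})_{b\ge1}$ consist of square integrable martingale differences under $\mathbb P_x$.

From any subsequence of $n$'s extract a further one along which the conditional expectations given $\xi_0$ of
$$\Big|\frac1{n'}\sum_{b\le n'}(D_b^{(K)})^2-\sigma^2\Big|,\qquad\max_{b\le n'}\frac{(D_b^{(K)})^2}{n'},\qquad\frac{|S_n-\mathsf M|^2}n$$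
tend to $0$ a.s. This is possible since their expectations tend to $0$ by Section 10. So for $\pi$-a.e. $x$ the $\mathbb E_x$ of these quantities tend to $0$ along it. The variables $D_b^{(K)}/(\sigma\sqrt{n'})$, $1\le b\le n'$, then satisfy McLeish's hypotheses under $\mathbb P_x$. Thus $\mathsf M/\sqrt{n'}\Rightarrow N(0,\sigma^2)$, and $S_n/\sqrt n\Rightarrow N(0,\sigma^2)$, under $\mathbb P_x$ for $\pi$-a.e. $x$. By bounded convergence, $\mathbb E|\mathbb E(h(S_n/\sqrt n)\mid\xi_0)-\mathbb Eh(\sigma N)|\to0$ along the extracted subsequence. As the initial subsequence was arbitrary, this holds along the whole sequence.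

Taking the expectation inside the modulus gives (CLT). For an initial law with density $\varrho$ with respect to $\pi$, $\int\varrho(x)\,|\mathbb E_xh(S_n/\sqrt n)-\mathbb Eh(\sigma N)|\,\pi(dx)\to0$, because the integrand is dominated by $2\varrho\sup|h|$ and tends to $0$ in $\pi$-measure.

**(c) Uniform integrability.** *It follows from convergence in law together with convergence of the means.* Let $U_n=S_n^2/n$ and $U=\sigma^2N^2$. Then $U_n\Rightarrow U$ and $\mathbb EU_n\to\mathbb EU$. For $A>0$, $x\mapsto x\wedge A$ is bounded and continuous on $[0,\infty)$, so $\mathbb E(U_n-U_n\wedge A)\to\mathbb E(U-U\wedge A)$, which is small for $A$ large. Since $x1_{x>2A}\le2(x-x\wedge A)$ for $x\ge0$, and finitely many integrable variables are uniformly integrable, $(U_n)$ is uniformly integrable.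

**(d) Finite-dimensional distributions.** *We apply McLeish's theorem to linear combinations of increments.* Let $0=t_0<\dots<t_d=1$ and $u_j\in\mathbb R$, and put $n_j=\lfloor nt_j\rfloor$, $n_j'=L'\lfloor n_j/L'\rfloor$ (so $n_d'=n'$), and $u(b)=u_j$ for $n_{j-1}'<b\le n_j'$. Then $\|S_{n_j}-S_{n_j'}\|\le C\sqrt{L'}=o(\sqrt n)$. As in (10.1), $S_{n_j'}-S_{n_{j-1}'}$ differs from $\sum_{n_{j-1}'<b\le n_j'}D_b^{(K)}$ by at most $\frac nm\sqrt{m\delta_K}=o(\sqrt n)$ in $\mathbb L^2$. Hence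
$$\Big\|\sum_ju_j(S_{n_j}-S_{n_{j-1}})-\sum_{b\le n'}u(b)D_b^{(K)}\Big\|=o(\sqrt n).$$
The intervals $(n_{j-1}',n_j']$ are tiled by windows of level $K+r/2$, so
$$\mathbb E\Big|\frac1n\sum_{b\le n'}u(b)^2(D_b^{(K)})^2-\sigma^2\sum_ju_j^2\,\frac{n_j'-n_{j-1}'}n\Big|\le\max_ju_j^2\ \varepsilon(K,r/2)\to0,$$
and $(n_j'-n_{j-1}')/n\to t_j-t_{j-1}$. With (10.3), McLeish's theorem under $\mathbb P$ gives
$$n^{-1/2}\sum_ju_j(S_{n_j}-S_{n_{j-1}})\Rightarrow N\Big(0,\ \sigma^2\sum_ju_j^2(t_j-t_{j-1})\Big).$$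
If the limit variance is $0$, then $\sigma=0$ or all $u_j=0$, and the statement is trivial by (a). By Cramér–Wold the increments converge jointly to independent normal variables with variances $\sigma^2(t_j-t_{j-1})$, and (d) follows by summing increments. This completes the proof of Theorem 2, and with Lemma 4 the proof of Theorem 1. $\blacksquare$

## 12. Gaussian chains showing sharpness: proof of Proposition 3

**(a) One half is not enough.** *A one-sided linear process with slowly decaying coefficients satisfies the forward half only.* Let $(\varepsilon_i)$ be i.i.d. $N(0,1)$, $\xi_n=(\varepsilon_{n-j})_{j\ge0}$, and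
$$X_n=\sum_{j\ge0}a_j\varepsilon_{n-j},\qquad a_j=\frac1{(j+1)(\log(j+2))^{3/4}}.$$
The chain is ergodic. If $\varphi\in\mathbb L^2(\pi)$ and $Q\varphi=\varphi$, then $\varphi(\xi_n)$ is a stationary $\mathbb L^2$-martingale, so $\mathbb E(\varphi(\xi_1)-\varphi(\xi_0))^2=\mathbb E\varphi(\xi_1)^2-\mathbb E\varphi(\xi_0)^2=0$. Thus $\varphi(\xi_n)$ does not depend on $n$ and is invariant under the shift of an i.i.d. sequence, hence constant. Next, $Q^kf(\xi_0)=\sum_{j\ge k}a_j\varepsilon_{k-j}$, so $\|Q^kf\|^2=\sum_{j\ge k}a_j^2$ and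
$$\sum_{k\ge1}\|Q^kf\|^2=\sum_jja_j^2<\infty.$$
But for $1\le i\le n/2$ the coefficient of $\varepsilon_i$ in $S_n$ is $\sum_{j\le n-i}a_j\ge\sum_{j\le n/2}a_j\to\infty$. So $S_n$ is centered Gaussian with $\mathrm{Var}(S_n)/n\to\infty$, and $S_n/\sqrt n$ is not tight.

For the other half, reverse time. The process $(\xi_{-n})$ is a stationary Markov chain, its kernel exists since the state space is Polish, its operator is $Q^*$, and its sums have the same variances. It is ergodic: if $Q^*\varphi=\varphi$, then $\langle Q\varphi,\varphi\rangle=\langle\varphi,Q^*\varphi\rangle=\|\varphi\|^2$, so $\|Q\varphi-\varphi\|^2=\|Q\varphi\|^2-\|\varphi\|^2\le0$, hence $Q\varphi=\varphi$ and $\varphi$ is constant. For this chain the adjoint operator is $Q$, so the second half of (TM) holds and $S_n/\sqrt n$ is not tight.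

**(b) No weight tending to zero is allowed.** *We superpose autoregressions with $\lambda_i\uparrow1$.* Put $a_0=0$. As $a_k\to0$ and $(1-\lambda)\sum_{k\ge0}\lambda^{2k}=\frac1{1+\lambda}\le1$, we have $(1-\lambda)\sum_ka_k\lambda^{2k}\to0$ when $\lambda\uparrow1$: each single term vanishes in the limit, and the tail is at most $\sup_{k\ge k_1}a_k$. Choose $\lambda_i\in(0,1)$, $\lambda_i\uparrow1$, with
$$\sum_i(1-\lambda_i)<\infty,\qquad(1-\lambda_i)\sum_ka_k\lambda_i^{2k}\le2^{-i}.$$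
Let $\xi_n=(Z_n^{(i)})_{i\ge1}$ with independent stationary Gaussian AR(1) coordinates of variance $1$ and parameters $\lambda_i$, and $f=\sum_i\sqrt{1-\lambda_i}\,z_i\in\mathbb L_0^2(\pi)$. Then $Q=Q^*$ and $\|Q^kf\|^2=\sum_i(1-\lambda_i)\lambda_i^{2k}$, so $\sum_ka_k\|Q^kf\|^2\le\sum_i2^{-i}<\infty$. For bounded continuous $\varphi$ of finitely many coordinates, $Q^n\varphi\to\int\varphi\,d\pi$ pointwise and boundedly, hence in $\mathbb L^2(\pi)$. By density of such $\varphi$ and contractivity of $Q^n$, this holds for all $\varphi\in\mathbb L^2(\pi)$. So $Q\varphi=\varphi$ forces $\varphi$ to be constant, and the chain is ergodic. For every $M$,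
$$\liminf_n\frac{\mathrm{Var}(S_n)}n\ge\sum_{i\le M}(1-\lambda_i)\,\frac{1+\lambda_i}{1-\lambda_i}\ge M.$$
As $S_n$ is Gaussian, $S_n/\sqrt n$ is not tight.

**(c) (D) is strictly weaker than (TM).** *Negative correlations make block sums small while single forecasts stay large.* In the construction of (b) take $\lambda_i=-(1-2^{-i})$ and $f=\sum_{i\ge1}2^{-i/2}z_i$. The chain is ergodic by the same argument. Since $1-\lambda_i^2=2^{-i}(2-2^{-i})$,
$$\sum_{k\ge1}\|Q^kf\|^2=\sum_i2^{-i}\frac{\lambda_i^2}{1-\lambda_i^2}=\sum_i\frac{\lambda_i^2}{2-2^{-i}}=\infty,$$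
as the terms tend to $\frac12$. But alternating sums with decreasing moduli give $|\sum_{j=1}^n\lambda_i^j|\le1$ and $|\sum_{j=0}^{n-1}\lambda_i^j|\le1$, so $\delta_k\le2^{-k}\|f\|^2$ and (D) holds. Together with Lemma 4 this shows that (D) is strictly weaker than (TM). $\blacksquare$
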